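# Energy loss and energy equality for the forced surface quasi-geostrophic equation

## Two theorems on one energy balance

Let $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ and $\Lambda=(-\Delta)^{1/2}$, let $R_j=\partial_j\Lambda^{-1}$ ($j=1,2$) be the Riesz transforms, and fix $\alpha\in(0,1)$, $\beta=\alpha/2$, $T>0$. The forced dissipative surface quasi-geostrophic (SQG) equation on $[0,T]\times\mathbb T^2$ is
$$\partial_t\theta=-\Lambda^{2\alpha}\theta-u_\theta\cdot\nabla\theta+\Lambda^{2\beta}g,\qquad u_\theta=R^\perp\theta=(-R_2\theta,R_1\theta), \tag{1}$$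
with $g\in L^2([0,T];L^2(\mathbb T^2))$ and a zero-mean initial datum $\theta(0)=\theta_0\in L^2(\mathbb T^2)$. We write $\|\cdot\|$ for the $L^2$ norm. Leray solutions are defined in the next section.

**Theorem A.** Let $\alpha\in(0,\frac12)$, $\beta=\alpha/2$, $T>0$. There are $N_0\in\mathbb N$, $t_*\in(0,T)$, $g\in L^2(0,T;L^2(\mathbb T^2))$ and a Leray solution $\theta$ of (1) with $\theta_0=\cos(2\pi N_0x_1)$ such that $\theta$ is $C^\infty$ on $[0,t_*)\times\mathbb T^2$, $\theta=0$ on $[t_*,T]$, $\theta\in L^\infty([0,T]\times\mathbb T^2)$, and for all $t\in[t_*,T]$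
$$\tfrac12\|\theta(t)\|^2+\int_0^t\|\Lambda^\alpha\theta\|^2ds=\tfrac12\|\theta_0\|^2+\int_0^t\langle\Lambda^{2\beta}\theta,g\rangle ds-\tfrac14 . \tag{2}$$

**Theorem B.** Let $\alpha\in[\frac12,1)$, $\beta=\alpha/2$, $T>0$, $g\in L^2(0,T;L^2)$, and $\theta_0\in L^2$ of zero mean. Every zero-mean distributional solution $\theta\in L^\infty(0,T;L^2)\cap L^2(0,T;\dot H^\alpha)$ of (1), weakly continuous in $L^2$ with $\theta(0)=\theta_0$ (the energy inequality is not needed), satisfies for all $t\in[0,T]$ the energy equality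
$$\tfrac12\|\theta(t)\|^2+\int_0^t\|\Lambda^\alpha\theta\|^2ds=\tfrac12\|\theta_0\|^2+\int_0^t\langle\Lambda^{2\beta}\theta,g\rangle ds . \tag{3}$$

The problem comes from Lin Wang and Zhengyan Wu, "Probabilistic Approaches to The Energy Equality in Forced Surface Quasi-Geostrophic Equations", arXiv:2411.04500 (2024). It asks whether, for every $\alpha\in(0,1)$, $T$, $g$ and $\theta_0$, every Leray solution satisfies (3) for all $t$. Theorem A says no, for every $\alpha<\frac12$ and every $T>0$. Theorem B says that for $\alpha\ge\frac12$ the answer is yes, so the threshold is exactly $\alpha=\frac12$.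

## What the statements say

**Fourier conventions.** Write $f=\sum_{k\in\mathbb Z^2}\hat f(k)e^{2\pi ik\cdot x}$. Then $\Lambda^s$ multiplies $\hat f(k)$ by $(2\pi|k|)^s$; for zero-mean $f$ this makes sense for every real $s$, and $\|\Lambda^sf\|$ is the $\dot H^s$ norm. We use two elementary facts. Hölder's inequality on the Fourier side gives $\|\Lambda^sf\|\le\|f\|^{1-s}\|\Lambda f\|^s$ for $0\le s\le1$, where $\|\Lambda f\|=\|\nabla f\|$. And if all frequencies $2\pi|k|$ of $f$ are at least $K$, then $\|\Lambda^{-s}f\|\le K^{-s}\|f\|$ for $s\ge0$. For example $f=\cos(2\pi k\cdot x)$ with $k\ne0$ has $\|f\|^2=\frac12$ and $\Lambda^sf=(2\pi|k|)^sf$.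

**The nonlinearity as a Jacobian.** Put $\psi=\Lambda^{-1}\theta$. Then $u_\theta=(-\partial_2\psi,\partial_1\psi)$ is divergence free, and
$$u_\theta\cdot\nabla\theta=J(\psi,\theta):=\partial_1\psi\,\partial_2\theta-\partial_2\psi\,\partial_1\theta .$$
Note that $J(f,h)=0$ if $f$ and $h$ depend on the same single coordinate, and that $J(f\circ Q,h\circ Q)=(\det Q)\,J(f,h)\circ Q$ for a linear map $Q$. With the opposite sign convention for $R_j$, replace $(\theta,g)$ by $(-\theta,-g)$ in Theorem A, and translate by half a wavelength in $x_1$ to turn $-\cos(2\pi N_0x_1)$ back into $\cos(2\pi N_0x_1)$. Theorem B does not feel the sign.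

**Definition (weak solution).** A function $\theta\in L^\infty(0,T;L^2)\cap L^2(0,T;\dot H^\alpha)$ of zero mean is a weak (distributional) solution of (1) with datum $\theta_0$ if for all $\varphi\in C_c^\infty([0,T)\times\mathbb T^2)$
$$\int_0^T\!\!\int\big(\theta\,\partial_t\varphi+\theta u_\theta\cdot\nabla\varphi-\theta\Lambda^{2\alpha}\varphi+g\Lambda^\alpha\varphi\big)dx\,dt+\int\theta_0\varphi(0)\,dx=0 . \tag{4}$$

**Definition (Leray solution).** A Leray (Leray–Hopf) solution is a zero-mean weak solution $\theta\in L^\infty(0,T;L^2)\cap L^2(0,T;\dot H^\alpha)$ with $\theta(0)=\theta_0$, weakly continuous in time with values in $L^2$, such that for all $t\in[0,T]$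
$$\tfrac12\|\theta(t)\|^2+\int_0^t\|\Lambda^\alpha\theta\|^2ds\le\tfrac12\|\theta_0\|^2+\int_0^t\langle\Lambda^{2\beta}\theta,g\rangle ds . \tag{5}$$

Since $2\beta=\alpha$, the pairing is $\langle\Lambda^\alpha\theta,g\rangle$, a product of two functions in $L^2(0,T;L^2)$, so its time integral is finite. For all data as above at least one Leray solution exists (Resnick, analogous to the Navier–Stokes equations).

Weak continuity forbids a jump, but it does not forbid loss of norm: $\cos(2\pi jx_1)\rightharpoonup0$ as $j\to\infty$ while $\|\cos(2\pi jx_1)\|^2=\frac12$ for every $j$. Theorem A realizes this inside equation (1). The solution becomes infinitely oscillatory as $t\uparrow t_*$, keeps $\frac12\|\theta\|^2$ near $\frac14$, and is $0$ at $t_*$.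

## Cases where no energy is lost

**Smooth solutions.** If $\theta$ is smooth on $[0,t]\times\mathbb T^2$, multiply (1) by $\theta$ and integrate. Since $\theta\,u_\theta\cdot\nabla\theta=u_\theta\cdot\nabla(\frac12\theta^2)$ and $\mathrm{div}\,u_\theta=0$, the nonlinear term drops out and (3) holds at time $t$. A loss can only occur where smoothness ends.

**Solutions depending on $x_2$ only.** Then $J(\psi,\theta)=0$ and (1) becomes, for each Fourier coefficient with $\lambda_j=2\pi|j|$, the linear equation $\dot{\hat\theta}_j=-\lambda_j^{2\alpha}\hat\theta_j+\lambda_j^\alpha\hat g_j$. Multiply by $\overline{\hat\theta_j}$, take real parts and integrate: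
$$\tfrac12|\hat\theta_j(t)|^2+\int_0^t\lambda_j^{2\alpha}|\hat\theta_j|^2=\tfrac12|\hat\theta_j(0)|^2+\mathrm{Re}\int_0^t\lambda_j^\alpha\hat g_j\overline{\hat\theta_j}.$$
All terms are summable in $j$, and the sum is (3). So a loss needs the nonlinearity.

**Two plane waves.** Let $\theta=\cos(2\pi p\cdot x)+\cos(2\pi q\cdot x)$ with $p,q\in\mathbb Z^2\setminus\{0\}$. Each wave alone contributes $0$. Since $J(\cos(2\pi p\cdot x),\cos(2\pi q\cdot x))=4\pi^2(p_1q_2-p_2q_1)\sin(2\pi p\cdot x)\sin(2\pi q\cdot x)$ and $J$ is antisymmetric,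
$$J(\Lambda^{-1}\theta,\theta)=2\pi\Big(\frac1{|p|}-\frac1{|q|}\Big)(p_1q_2-p_2q_1)\sin(2\pi p\cdot x)\sin(2\pi q\cdot x). \tag{6}$$
If $|p|\ll|q|$, the main term $\frac1{|p|}$ is the transport of the fast wave by the slow one. The term $\frac1{|q|}$ is the transport of the slow wave by the fast one; it reduces the effect by the factor $1-|p|/|q|$. This factor will matter.

## Prescribing the solution and reading off the force

The force is ours to choose. So prescribe $\theta$ and let $g$ be whatever the equation demands; the task is to keep $g$ in $L^2$.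

**Lemma 1.** Let $0<t_*<T$ and let $\theta\in C^\infty([0,t_*)\times\mathbb T^2)$ have zero mean. Put $F=\partial_t\theta+u_\theta\cdot\nabla\theta$ and assume
$$\sup_{t<t_*}\|\theta(t)\|<\infty,\qquad\int_0^{t_*}\big(\|\Lambda^\alpha\theta\|^2+\|\Lambda^{-\alpha}F\|^2\big)dt<\infty,\qquad\theta(t)\rightharpoonup0\ \text{ in }L^2\text{ as }t\uparrow t_* .$$
Extend $\theta$ by $0$ to $[t_*,T]$, and let
$$g=\Lambda^{-\alpha}F+\Lambda^\alpha\theta\ \text{ on }[0,t_*),\qquad g=0\ \text{ on }[t_*,T]. \tag{7}$$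
Then $g\in L^2(0,T;L^2)$, $\theta$ is a Leray solution of (1), the limit $e_*=\lim_{t\uparrow t_*}\frac12\|\theta(t)\|^2$ exists, and for $t\ge t_*$ the two sides of (3) differ by $e_*$: the left side equals the right side minus $e_*$.

*Proof.* **Step 1: the equation before $t_*$.** The function $F$ has zero mean, because $\partial_t\theta$ does and $u_\theta\cdot\nabla\theta=\mathrm{div}(u_\theta\theta)$; so $\Lambda^{-\alpha}F$ is defined. By hypothesis $g\in L^2(0,T;L^2)$, and on $[0,t_*)$ we have classically $F=-\Lambda^{2\alpha}\theta+\Lambda^\alpha g$, which is (1). Weak continuity is clear on $[0,t_*)$ and $[t_*,T]$, and at $t_*$ it is the hypothesis.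

**Step 2: the weak formulation across $t_*$.** Let $\varphi\in C_c^\infty([0,T)\times\mathbb T^2)$. Multiply the classical equation by $\varphi$ and integrate over $[0,t_*-\delta]$:
$$\int_0^{t_*-\delta}\!\!\int\big(\theta\,\partial_t\varphi+\theta u_\theta\cdot\nabla\varphi-\theta\Lambda^{2\alpha}\varphi+g\Lambda^\alpha\varphi\big)dx\,dt+\int\theta_0\varphi(0)\,dx-\int\theta(t_*-\delta)\varphi(t_*-\delta)\,dx=0 .$$
As $\delta\to0$ the last integral tends to $0$, since $\theta(t)\rightharpoonup0$ with bounded norms and $\varphi(t)\to\varphi(t_*)$ in $L^2$. The integrand of the first integral is integrable on $[0,t_*]\times\mathbb T^2$, since $\theta,u_\theta\in L^\infty L^2$ and $g\in L^2L^2$, and it vanishes on $[t_*,T]$. The limit is (4).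

**Step 3: the energy.** For $t<t_*$ the solution is smooth, so (3) holds. Both time integrals in (3) converge as $t\uparrow t_*$, hence $e_*$ exists and
$$e_*+\int_0^{t_*}\|\Lambda^\alpha\theta\|^2=\tfrac12\|\theta_0\|^2+\int_0^{t_*}\langle\Lambda^\alpha\theta,g\rangle .$$
For $t\ge t_*$ we have $\theta(t)=0$ and the integrals no longer change, which gives the asserted identity. Since $e_*\ge0$, (5) holds for all $t$. $\square$

**The cross-fade and why it is exactly too expensive.** The first thing one tries is to fade from one frequency to its double in time $\tau$: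
$$\theta=\cos\phi(t)\,\cos(2\pi Nx_1)+\sin\phi(t)\,\cos(4\pi Nx_1),$$
with $\phi$ running smoothly from $0$ to $\pi/2$. Here $J=0$ and $F=\partial_t\theta$. Then
$$\int\|\Lambda^\alpha\theta\|^2\ge\tfrac12(2\pi N)^{2\alpha}\tau,\qquad\int\|\Lambda^{-\alpha}F\|^2\ge\tfrac12(4\pi N)^{-2\alpha}\int\dot\phi^2\ge\tfrac12(4\pi N)^{-2\alpha}\frac{\pi^2}{4\tau},$$
the last by Cauchy–Schwarz. The product is at least $\frac{\pi^2}{16}4^{-\alpha}$, whatever $\tau$ is. So the costs of the fades cannot both be summable over $N=2^n$. The pair $\tau N^{2\alpha}$ versus $N^{-2\alpha}\tau^{-1}$ is the obstruction to beat: a change of the full wave in time $\tau$ must be done by the nonlinearity, which costs no force, up to an error that beats $N^{-2\alpha}\tau^{-1}$.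

## The force on a modulated wave in a shear flow

We let a shear flow move the wave. Write $y=x_2$ and $D=-i\partial_y$ on $\mathbb T$; let $\kappa=2\pi k_1>0$ with $k_1\in\mathbb N$, and $L=(\kappa^2+D^2)^{1/2}$. Primes on functions of $y$ are $y$-derivatives, and dots are time derivatives. For functions of $y$, $\|\cdot\|$ is the norm of $L^2(\mathbb T)$; it agrees with the norm on $\mathbb T^2$ of $f(y)$ and of $f(y)e^{i\kappa x_1}$. Consider
$$\theta=\theta_1+\theta_2,\qquad\theta_2=\mathrm{Re}\big[b(y,t)e^{i\kappa x_1}\big],\qquad\theta_1=\theta_1(y,t)=|D|\psi_1,\qquad v=-\partial_y\psi_1,$$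
with $\psi_1$ real and of zero mean. Then $\Lambda^{-1}\theta_1=\psi_1$, with velocity $(v(y),0)$, and $\Lambda^{-1}\theta_2=\mathrm{Re}[c\,e^{i\kappa x_1}]$ with $c=L^{-1}b$.

**Self-interaction of $\theta_2$.** Use $\mathrm{Re}A\,\mathrm{Re}B=\frac12\mathrm{Re}(AB)+\frac12\mathrm{Re}(A\bar B)$ in $J(\Lambda^{-1}\theta_2,\theta_2)$. The oscillating parts give $\frac12\mathrm{Re}[i\kappa(cb'-c'b)e^{2i\kappa x_1}]$. The others give $\frac12\mathrm{Re}[i\kappa c\,\bar b'+i\kappa c'\bar b]=\frac12\mathrm{Re}[i\kappa(c\bar b)']$. Hence $J(\Lambda^{-1}\theta_2,\theta_2)=E_2+E_0$ with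
$$E_2=\tfrac12\mathrm{Re}\big[i\kappa(cb'-c'b)e^{2i\kappa x_1}\big],\qquad E_0=-\tfrac12\kappa\,\partial_y\,\mathrm{Im}(c\bar b). \tag{8}$$

**Mixed terms.** $J(\psi_1,\theta_1)=0$, since both depend on $y$ only. Since $\partial_y\theta_1=|D|\partial_y\psi_1=-|D|v$,
$$J(\psi_1,\theta_2)+J(\Lambda^{-1}\theta_2,\theta_1)=v\,\partial_1\theta_2+(\partial_1\Lambda^{-1}\theta_2)\,\partial_y\theta_1=\mathrm{Re}\big[i\kappa\big(vb-(|D|v)c\big)e^{i\kappa x_1}\big].$$
Therefore
$$F=\partial_t\theta_1+\mathrm{Re}[Xe^{i\kappa x_1}]+E_2+E_0,\qquad X=\partial_tb+i\kappa\big(vb-(|D|v)c\big). \tag{9}$$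

We must make each of the four terms small. The next two sections deal with $X$ and with $E_2,E_0$.

## Sawtooth shears and the velocity correction

**The ideal motion.** If $v$ could be linear, $v=-\frac{\dot h\,d}{k_1}y$, then $\partial_tb+i\kappa vb=0$ would be solved by $b=e^{2\pi i(k_2+h(t)d)y}$. As $h$ runs from $0$ to $1$, the wave vector goes from $(k_1,k_2)$ to $(k_1,k_2+d)$. A linear function is not periodic, so we use a sawtooth of small period $\ell=1/m$, which is linear on each of $m$ strips, and cut the amplitude of the wave to zero near the jumps.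

**Building blocks.** Fix an even, nonnegative, smooth $\phi$ on $\mathbb R$ with support in $(-1,1)$ and integral $1$, and put $\phi_\eta(s)=\eta^{-1}\phi(s/\eta)$. Let $\eta\in(0,\frac18)$.

* $P$ is the convolution of $\{s\}-\frac12$ with $\phi_\eta$. It is real, $1$-periodic, smooth and odd, so of mean zero; $P(s)=s-\frac12$ on $[\eta,1-\eta]$, because an even mollifier reproduces linear functions; and $|P^{(j)}|\le C_j\eta^{-j}$.
* $\mathcal A$ is the convolution of the indicator of $\{\mathrm{dist}(s,\mathbb Z)\ge\frac32\eta\}$ with $\phi_{\eta/2}$. It is smooth, $1$-periodic, $0\le\mathcal A\le1$, $\mathcal A=0$ where $\mathrm{dist}(s,\mathbb Z)\le\eta$, $\mathcal A=1$ where $\mathrm{dist}(s,\mathbb Z)\ge2\eta$, and $|\mathcal A^{(j)}|\le C_j\eta^{-j}$. Put $A(y)=\mathcal A(my)$.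
* $\chi_0\in C^\infty(\mathbb R;[0,1])$ equals $0$ for $s\le\frac14$ and $1$ for $s\ge\frac34$.

With $b=A\exp\big(2\pi i[k_2y+h\,d\,\ell P(y/\ell)]\big)$ and
$$w=-\frac{\dot h\,d}{k_1}\,\ell P(y/\ell)\qquad\text{we have}\qquad\partial_tb=2\pi i\,\dot h\,d\,\ell P(y/\ell)\,b=-i\kappa wb . \tag{10}$$
On the support of $A$ the local $y$-frequency of $b$ is $\xi=2\pi(k_2+hd)$. Put $\rho=(\kappa^2+\xi^2)^{1/2}$, the local value of $L$, so that $c=L^{-1}b$ should be close to $b/\rho$. Define the error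
$$z=\frac b\rho-c . \tag{11}$$

**The choice $v=w$ falls back to the cross-fade.** With $v=w$, (9) and (10) leave $X=-i\kappa(|D|w)c$, with main part $-i\kappa\rho^{-1}(|D|w)b$. This part is not small. From $\{s\}-\frac12=-\sum_{j\ge1}\frac{\sin2\pi js}{\pi j}$ we get $|D|(\{s\}-\frac12)=-2\sum_{j\ge1}\sin2\pi js$ in the sense of distributions. The Abel sums $\sum_jr^j\sin2\pi js=\frac{r\sin2\pi s}{1-2r\cos2\pi s+r^2}$ tend to $\frac12\cot\pi s$ locally uniformly away from $\mathbb Z$, so away from $\mathbb Z$ this distribution is $-\cot\pi s$. If $\eta<\frac1{16}$ and $s\in[\frac14,\frac38]$, then $(|D|P)(s)$ is an average of $-\cot(\pi\cdot)$ over a subset of $(\frac3{16},\frac7{16})$; so $|(|D|P)(s)|\ge\cot\frac{7\pi}{16}$, while $\mathcal A(s)=1$. Since $|D|w=-\frac{\dot hd}{k_1}(|D|P)(my)$, and since below $\frac d{k_1}\ge\frac12$ and $|\xi|\le2\kappa$, so that $\kappa/\rho\ge1/\sqrt5$, the main part has norm at least $c_0|\dot h|$ with an absolute $c_0>0$. As $h$ climbs from $0$ to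 $1$ in time $\tau/3$, $\int\dot h^2\ge3/\tau$. A bound that uses only the size of $X$ and its $x_1$-frequency, which is of order $N$, is therefore no better than a constant times $N^{-2\alpha}\tau^{-1}$: the cost of the cross-fade again.

The bad term is the transport of the shear by the wave, the $\frac1{|q|}$ in (6). It acts on $b$ like a change of velocity, so we can compensate it by changing the velocity.

**The corrected shear.** With $c\approx b/\rho$, (9) reads $X\approx i\kappa\,(v-\rho^{-1}|D|v-w)\,b$. To make $v-\rho^{-1}|D|v$ equal to $w$ up to second order, take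
$$v=w+\rho^{-1}|D|w . \tag{12}$$
Then $v-w=\rho^{-1}|D|w$ and $|D|v=|D|w+\rho^{-1}D^2w$, so, exactly,
$$X=i\kappa\big[\rho^{-1}(|D|w)b-(|D|w)c-\rho^{-1}(D^2w)c\big]=i\kappa\big[(|D|w)\,z-\rho^{-1}(D^2w)\,c\big]. \tag{13}$$
Both remaining terms will have relative size about $m/N$.

## Self-interaction of the modulated wave: a second-order cancellation

Here we bound $z$, $E_2$ and $E_0$. Let $\nu$ be the frequency of the amplitude $a=A$ (it will be $m/\eta$), much smaller than $\kappa$. A pure wave ($a=1$) has $z=0$ and $E_2=E_0=0$.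

**What first order gives, and why it is not enough.** The bounds $\|z\|\le C\nu\kappa^{-2}$ and $\|z'\|\le C\nu\kappa^{-1}$ follow directly (see Step 1 of the proof below). Since $cb'-c'b=-(zb'-z'b)$, they give $\kappa\|cb'-c'b\|\le C\nu$. As $E_0$ has frequencies at least $2\pi m$, the cost over time $\tau$ would be bounded by $\tau m^{-2\alpha}\nu^2=\tau m^{2-2\alpha}\eta^{-2}$. But the dissipation of the shear will cost $\tau^{-1}m^{-2+2\alpha}\eta^{-2\alpha}$. The product of these two bounds is $\eta^{-2-2\alpha}\ge1$, so again they cannot both be small. We need one more factor $\nu/\kappa$. It is available because the leading part of $z$ again carries the fast factor of $b$, and in the expression $zb'-z'b$ of two functions with the same fast factor the fast derivatives cancel.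

**Lemma 2.** Let $a\in C^\infty(\mathbb T;\mathbb R)$, $E\in C^\infty(\mathbb T;\mathbb C)$, $|E|=1$, $\xi\in\mathbb R$, with $(a^{(j)}E)'=(a^{(j+1)}+i\xi a^{(j)})E$ for all $j\ge0$. Assume $|\xi|\le2\kappa$, $0<\nu\le\kappa$, and $|a^{(j)}|\le C_0\nu^j$ for $0\le j\le5$. Put $b=aE$, $c=L^{-1}b$, $\rho=(\kappa^2+\xi^2)^{1/2}$, $z=b/\rho-c$. Then, with $C=C(C_0)$,
$$\|z\|\le C\nu\kappa^{-2},\qquad\kappa\|cb'-c'b\|+\kappa\|(\mathrm{Im}\,c\bar b)'\|\le C\nu^2\kappa^{-1}.$$

The hypothesis says that $E'=i\xi E$ wherever $a$ or one of its derivatives is nonzero. For example, $E=e^{2\pi ik_2y}$ with $\xi=2\pi k_2$ works for every $a$.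

*Proof.* **Step 1: first-order formula for $z$.** Let $R=a''+2i\xi a'$ and $r=RE$. For $0\le l\le3$,
$$|R^{(l)}|\le C_0(\nu^{2+l}+4\kappa\nu^{1+l})\le C\kappa\nu^{1+l}. \tag{14}$$
Since $b''=(a''+2i\xi a'-\xi^2a)E$ and $L^2-\rho^2=-\partial_y^2-\xi^2$, we have $(L^2-\rho^2)b=-r$. Hence
$$z=\rho^{-1}L^{-1}(L-\rho)b=\rho^{-1}L^{-1}(L+\rho)^{-1}(L^2-\rho^2)b=-\rho^{-1}G(L)r,\qquad G(\lambda)=\frac1{\lambda(\lambda+\rho)}.$$
The spectrum of $L$ lies in $[\kappa,\infty)$ and $\rho\ge\kappa$, so $\|G(L)\|\le\frac1{2\kappa^2}$ and $\|z\|\le C\kappa^{-3}\cdot\kappa\nu=C\nu\kappa^{-2}$. (In the same way $|r'|=|R'+i\xi R|\le C\kappa^2\nu$ gives $\|z'\|\le C\nu\kappa^{-1}$, the bound quoted above.)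

**Step 2: split off the part of $z$ with the fast factor $E$.** We replace $G(L)$ by the number $G(\rho)=\frac1{2\rho^2}$ and compute the remainder:
$$G(\lambda)-G(\rho)=\frac{2\rho^2-\lambda\rho-\lambda^2}{2\rho^2\lambda(\lambda+\rho)}=\frac{(\rho-\lambda)(2\rho+\lambda)}{2\rho^2\lambda(\lambda+\rho)}=-(\lambda^2-\rho^2)H(\lambda),\qquad H(\lambda)=\frac{2\rho+\lambda}{2\rho^2\lambda(\lambda+\rho)^2}.$$
For $\lambda\ge\kappa$, $0\le H\le\frac1{\rho^2\lambda(\lambda+\rho)}\le\frac1{2\kappa^4}$. So $z=z_1+z_2$ with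
$$z_1=-\frac r{2\rho^3},\qquad z_2=\rho^{-1}H(L)(L^2-\rho^2)r .$$

**Step 3: the remainder $z_2$ is of second order.** The function $R$ is a linear combination of derivatives of $a$, so $(R^{(l)}E)'=(R^{(l+1)}+i\xi R^{(l)})E$. As in Step 1, $(L^2-\rho^2)r=-(R''+2i\xi R')E$, which by (14) is at most $C(\kappa\nu^3+\kappa^2\nu^2)\le C\kappa^2\nu^2$. Its derivative $-\big(R'''+2i\xi R''+i\xi(R''+2i\xi R')\big)E$ is at most $C\kappa^3\nu^2$. As $H(L)$ commutes with $\partial_y$,
$$\|z_2\|\le C\nu^2\kappa^{-3},\qquad\|z_2'\|\le C\nu^2\kappa^{-2}.$$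

**Step 4: the bound for $cb'-c'b$.** Since $c=b/\rho-z$, $cb'-c'b=-(zb'-z'b)$. For $z_1$ the terms with $i\xi$ cancel:
$$z_1b'-z_1'b=-\tfrac1{2\rho^3}\big(R(a'+i\xi a)-(R'+i\xi R)a\big)E^2=-\tfrac1{2\rho^3}(Ra'-R'a)E^2,$$
which is at most $C\kappa^{-3}\cdot\kappa\nu^2=C\kappa^{-2}\nu^2$. For $z_2$, use $|b|\le C$ and $|b'|\le C\kappa$: $\|z_2b'-z_2'b\|\le C\nu^2\kappa^{-2}$. Multiply by $\kappa$.

**Step 5: the bound for $\mathrm{Im}(c\bar b)$.** We have $\mathrm{Im}(c\bar b)=\mathrm{Im}(|b|^2/\rho-z\bar b)=-\mathrm{Im}(z\bar b)$. Since $|E|=1$ and $a$ is real, $z_1\bar b=-Ra/(2\rho^3)$; the fast factor is gone, and the derivative is at most $C\kappa^{-2}\nu^2$. Also $\|(z_2\bar b)'\|\le\|z_2'\|\,C+\|z_2\|\,C\kappa\le C\nu^2\kappa^{-2}$. Multiply by $\kappa$. $\square$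

## One step from a plane wave to another

**Parameters.** Let $N=2^n$, let $m$ be a power of $2$ with $2m\mid N$, $\ell=1/m$, $\eta\in(0,\frac18)$ with $m/\eta\le N$, and $\tau\in(0,1)$. Consider either
$$\text{(I)}\ \ k=(N,0),\ k'=(N,2N)\qquad\text{or}\qquad\text{(II)}\ \ k=(2N,-N),\ k'=(2N,0).$$
Write $k'=k+(0,d)$; so $d=2N$ in (I), $d=N$ in (II). Then $d/k_1\in\{2,\frac12\}$, $k_2\ell\in\mathbb Z$ and $k_2'\ell\in\mathbb Z$; $d\ell\in2\mathbb Z$ because $N/m$ is even; and $\kappa=2\pi k_1$ satisfies $2\pi N\le\kappa\le4\pi N$.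

**Proposition 3.** There is a smooth zero-mean $\theta$ on $[0,\tau]\times\mathbb T^2$, constant in time near $t=0$ and near $t=\tau$, with $\theta(0)=\cos(2\pi k\cdot x)$, $\theta(\tau)=\cos(2\pi k'\cdot x)$, $\theta=\theta_1+\theta_2$, such that $\theta_2$ has only $x_1$-frequencies $\pm k_1$, $|\theta_2|\le1$, $F=\partial_t\theta+u_\theta\cdot\nabla\theta$ has zero mean, and, with $C$ depending only on $\alpha$,

* $\sup_t\|\theta_1\|\le C\ell\tau^{-1}$ and $\sup_t\|\theta_1\|_{L^\infty}\le C\ell\tau^{-1}\eta^{-1}$;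
* $\displaystyle\int_0^\tau\|\Lambda^\alpha\theta\|^2\le C\big[\tau N^{2\alpha}+\tau^{-1}m^{-2+2\alpha}\eta^{-2\alpha}\big]$;
* $\displaystyle\int_0^\tau\|\Lambda^{-\alpha}F\|^2\le C\big[N^{-2\alpha}\tau^{-1}\eta+m^{-2-2\alpha}\tau^{-3}+N^{-2\alpha}\tau^{-1}\eta^{-6}m^2N^{-2}+\tau m^{4-2\alpha}\eta^{-4}N^{-2}\big]$.

The profiles $\phi$ and $\chi_0$ are fixed once and for all, so constants that depend on them count as absolute.

*Proof.* **Step 1: define $\theta$ in three phases.** The plan is to cut the amplitude near the jumps, shear, and fill the amplitude back in. Let $\theta_2=\mathrm{Re}[b(y,t)e^{i\kappa x_1}]$, $b=aE$.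

* *Phase 0*, $t\in[0,\frac\tau3]$: $a=1-\chi_0(3t/\tau)(1-A)$, $E=e^{2\pi ik_2y}$, $\xi=2\pi k_2$, $\theta_1=0$.
* *Phase 1*, $t\in[\frac\tau3,\frac{2\tau}3]$: $a=A$, $h(t)=\chi_0(3t/\tau-1)$, $E=\exp\big(2\pi i[k_2y+h\,d\,\ell P(y/\ell)]\big)$, $\xi=2\pi(k_2+hd)$, and $\theta_1=|D|\psi_1$, where $-\partial_y\psi_1=v$, $\psi_1$ has zero mean, and $v=w+\rho^{-1}|D|w$ with $w$ as in (10) and $\rho=(\kappa^2+\xi^2)^{1/2}$. This is possible because $P$, hence $w$ and $v$, has zero mean. All these functions are real except $E$ and $b$.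
* *Phase 2*, $t\in[\frac{2\tau}3,\tau]$: $a=1-\chi_0(3-3t/\tau)(1-A)$, $E=e^{2\pi ik_2'y}$, $\xi=2\pi k_2'$, $\theta_1=0$.

**Step 2: the phases fit together.** At $t=0$ and $t=\tau$ we have $a=1$, so $\theta(0)=\cos(2\pi k\cdot x)$ and $\theta(\tau)=\cos(2\pi k'\cdot x)$. At $t=\frac\tau3$, $h=0$ and both definitions give $b=Ae^{2\pi ik_2y}$. At $t=\frac{2\tau}3$, $h=1$. On $\mathrm{supp}A\cap(j\ell,(j+1)\ell)$ we have $\ell P(y/\ell)=y-\ell(j+\frac12)$, so the phase is $2\pi[k_2'y-d\ell(j+\frac12)]$. As $d\ell$ is even, $d\ell(j+\frac12)\in\mathbb Z$, and $b=Ae^{2\pi ik_2'y}$, as in phase 2. Near the ends of each phase everything is constant in time; there $\dot h=0$, hence $\theta_1=0$. So $\theta$ is smooth in $(t,x)$ and constant in time near $0$ and $\tau$. Both $\theta_1$ and $\theta_2$ have zero mean, and so does each term of $F$ in (9), $E_0$ being a $y$-derivative.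

All of $a,E,b,c,z,w,v,\theta_1$ are $\ell$-periodic in $y$, since $k_2\ell,k_2'\ell\in\mathbb Z$ and Fourier multipliers preserve $\ell$-periodicity.

**Step 3: Lemma 2 applies at each time, with $\nu=m/\eta$ and an absolute $C_0$.** First, $\nu\le N\le\kappa$, and $|a^{(j)}|\le C_j(m/\eta)^j$ from the bounds on $\mathcal A$. In (I), $0\le\xi\le4\pi N=2\kappa$; in (II), $|\xi|\le2\pi N=\kappa/2$. In phases 0 and 2, $E'=i\xi E$. In phase 1, $E'=2\pi i(k_2+hdP'(my))E$; this is $i\xi E$ where $\mathrm{dist}(my,\mathbb Z)\ge\eta$, since $P'=1$ there, and elsewhere $A$ and all its derivatives vanish.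

**Step 4: the size of $\theta_2$.** Since $A\le a\le1$, $|\theta_2|\le|b|\le1$. As $|b'|\le C(\nu+|\xi|)\le CN$, $\|\nabla\theta_2\|\le CN$, and interpolation gives $\|\Lambda^\alpha\theta_2\|\le\|\theta_2\|^{1-\alpha}\|\nabla\theta_2\|^\alpha\le CN^\alpha$. Squared and integrated, this is the term $\tau N^{2\alpha}$.

**Step 5: the size of the shear.** Work in phase 1. There
$$|\dot h|\le\frac C\tau,\quad|\ddot h|\le\frac C{\tau^2},\quad|\dot\xi|=2\pi d|\dot h|\le\frac{CN}\tau,\quad|\partial_t(1/\rho)|=\frac{|\xi\dot\xi|}{\rho^3}\le\frac C{\tau N}.$$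
Further $|D|w=-\frac{\dot hd}{k_1}(|D|P)(my)$, $\||D|P\|=\|P'\|\le C\eta^{-1}$, $\|P''\|\le C\eta^{-2}$; and $m/\eta\le N$ means $\frac1{\eta N}\le\ell$. Therefore
$$\|v\|\le\frac C\tau\Big(\ell+\frac1{\eta N}\Big)\le\frac{C\ell}\tau,\qquad\|\partial_yv\|\le\frac C\tau\Big(\frac1\eta+\frac m{\eta^2N}\Big)\le\frac C{\tau\eta},$$
$$\|\partial_tv\|\le\|\partial_tw\|+\rho^{-1}\||D|\partial_tw\|+|\partial_t(1/\rho)|\,\||D|w\|\le C\Big(\frac\ell{\tau^2}+\frac1{N\tau^2\eta}+\frac1{\tau N}\cdot\frac1{\tau\eta}\Big)\le\frac{C\ell}{\tau^2}.$$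
Since $\theta_1=|D|\psi_1$ and $v=-\partial_y\psi_1$, $|\hat\theta_1(j)|=|\hat v(j)|$ for every $j$. Hence $\|\Lambda^s\theta_1\|=\||D|^sv\|$ and likewise $\|\Lambda^s\partial_t\theta_1\|=\||D|^s\partial_tv\|$. So
$$\|\theta_1\|\le\frac{C\ell}\tau,\qquad\|\Lambda^\alpha\theta_1\|\le\|v\|^{1-\alpha}\|\partial_yv\|^\alpha\le C\tau^{-1}\ell^{1-\alpha}\eta^{-\alpha}.$$
As $\theta_1$ is $\ell$-periodic of zero mean, its frequencies are $2\pi jm$ with $j\ne0$, and
$$\|\theta_1\|_{L^\infty}\le\Big(\sum_{j\ne0}(2\pi jm)^{-2}\Big)^{1/2}\|\partial_y\theta_1\|\le\frac{C\ell}{\tau\eta},\qquad\|\Lambda^{-\alpha}\partial_t\theta_1\|\le Cm^{-\alpha}\|\partial_tv\|\le Cm^{-\alpha-1}\tau^{-2}.$$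
Squaring and integrating over a time at most $\tau$ completes the first two bullets, and gives the term $m^{-2-2\alpha}\tau^{-3}$ of the third.

**Step 6: the self-interaction terms, in all phases.** By (8) and Lemma 2, $\|E_2\|+\|E_0\|\le C\nu^2/\kappa\le Cm^2\eta^{-2}N^{-1}$. The function $E_2$ has $x_1$-frequencies $\pm2k_1$, hence only frequencies of modulus at least $N\ge m$. The function $E_0$ is the $y$-derivative of an $\ell$-periodic function, so its frequencies have modulus at least $2\pi m$. Hence $\|\Lambda^{-\alpha}(E_2+E_0)\|\le Cm^{-\alpha}m^2\eta^{-2}N^{-1}$; squared and integrated, this is $\tau m^{4-2\alpha}\eta^{-4}N^{-2}$.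

**Step 7: $X$ in phases 0 and 2.** Here $v=0$ and $X=\partial_tb$. Since $1-A$ takes values in $[0,1]$ and vanishes off a set of measure at most $4\eta$, $\|X\|\le C\tau^{-1}\|1-A\|\le C\tau^{-1}\eta^{1/2}$. The $x_1$-frequency is $\pm k_1$ with $k_1\ge N$, so $\|\Lambda^{-\alpha}\mathrm{Re}[Xe^{i\kappa x_1}]\|\le CN^{-\alpha}\tau^{-1}\eta^{1/2}$. Squared and integrated: $N^{-2\alpha}\tau^{-1}\eta$. This is a cross-fade, but only on a fraction of order $\eta$ of the torus.

**Step 8: $X$ in phase 1.** We use (13). By Cauchy–Schwarz,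
$$\||D|w\|_\infty\le\frac C\tau\||D|P\|_\infty\le\frac C\tau\sum_j2\pi|j||\hat P(j)|\le\frac C\tau\|P''\|\le\frac C{\tau\eta^2}.$$
Also $\|D^2w\|_\infty\le\frac{Cm}\tau\|P''\|_\infty\le\frac{Cm}{\tau\eta^2}$ and $\|c\|\le\|b\|/\kappa\le1/\kappa$. With $\|z\|\le C\frac m\eta\kappa^{-2}$ from Lemma 2,
$$\|X\|\le C\kappa\Big[\frac1{\tau\eta^2}\cdot\frac m{\eta\kappa^2}+\frac m{\tau\eta^2\kappa^2}\Big]\le\frac C\tau\,\eta^{-3}\,\frac mN .$$
With the factor $N^{-\alpha}$ from the $x_1$-frequency, squared and integrated, this is $N^{-2\alpha}\tau^{-1}\eta^{-6}m^2N^{-2}$. All terms of the third bullet are accounted for. $\square$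

## The exponents and the square $(1-2\alpha)^2$

Now we choose $\tau,\eta,m$ as powers of $N$ so that every bound in Proposition 3 is summable over $N=2^n$. Ignore small exponents first: take $\tau=N^{-2\alpha}$, $m=N^q$, $\eta=1$. The terms $\tau N^{2\alpha}$ and $N^{-2\alpha}\tau^{-1}\eta$ are then borderline, and a slightly smaller $\tau$ together with a small $\eta$ repairs both. The others require
$$(2-2\alpha)q>2\alpha,\qquad(2+2\alpha)q>6\alpha,\qquad q<1,\qquad(4-2\alpha)q<2+2\alpha,\qquad q>2\alpha .$$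
Few strips make the shear fast and expensive, since $\tau^{-3}m^{-2-2\alpha}$ must be small. Many strips make the self-interaction strong, since $\tau m^{4-2\alpha}N^{-2}$ must be small. These two demands say $\frac{3\alpha}{1+\alpha}<q<\frac{1+\alpha}{2-\alpha}$. There is room, because
$$(1+\alpha)^2-3\alpha(2-\alpha)=1-4\alpha+4\alpha^2=(1-2\alpha)^2>0 .$$
Let $q$ be the midpoint of these two numbers. For $0<\alpha<\frac12$ the other demands follow:

* $1-q>0$, since $\frac{1+\alpha}{2-\alpha}<1$;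
* $q-2\alpha>0$, since $\frac{3\alpha}{1+\alpha}>2\alpha$;
* $(2-2\alpha)q-2\alpha>0$, since $\frac{3\alpha}{1+\alpha}>\frac\alpha{1-\alpha}$.

Each of the three cited inequalities is equivalent to $\alpha<\frac12$. Let $\omega>0$ be the minimum of the five numbers $(2+2\alpha)q-6\alpha$, $2+2\alpha-(4-2\alpha)q$, $1-q$, $q-2\alpha$, $(2-2\alpha)q-2\alpha$, and put $\varepsilon=\omega/20$. For $N=2^n$ let
$$\tau_n=N^{-2\alpha-\varepsilon},\qquad\eta_n=N^{-2\varepsilon},\qquad m_n=2^{\lfloor qn\rfloor}\in[\tfrac12N^q,N^q]. \tag{15}$$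
For $n\ge n_0$ with $n_0$ large the requirements of Proposition 3 hold: $2m\mid N$ as $q<1$; $\eta<\frac18$; $\tau<1$; and $m/\eta\le N^{q+2\varepsilon}\le N$ as $1-q\ge20\varepsilon$. The bounds are, up to constants, the following powers of $N$.

| quantity | exponent of $N$ |
|---|---|
| $\tau N^{2\alpha}$ | $-\varepsilon$ |
| $\tau^{-1}m^{-2+2\alpha}\eta^{-2\alpha}$ | $-[(2-2\alpha)q-2\alpha]+\varepsilon+4\alpha\varepsilon\le-\omega+3\varepsilon$ |
| $N^{-2\alpha}\tau^{-1}\eta$ | $-\varepsilon$ |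
| $m^{-2-2\alpha}\tau^{-3}$ | $-[(2+2\alpha)q-6\alpha]+3\varepsilon\le-\omega+3\varepsilon$ |
| $N^{-2\alpha}\tau^{-1}\eta^{-6}m^2N^{-2}$ | $-2(1-q)+13\varepsilon\le-2\omega+13\varepsilon$ |
| $\tau m^{4-2\alpha}\eta^{-4}N^{-2}$ | $-[2+2\alpha-(4-2\alpha)q]+7\varepsilon\le-\omega+7\varepsilon$ |
| $\ell/\tau$ and $\ell/(\tau\eta)$ | $\le-(q-2\alpha)+3\varepsilon\le-\omega+3\varepsilon$ |

Since $\omega=20\varepsilon$, all exponents are at most $-\varepsilon$. Every quantity is $O(2^{-\varepsilon n})$ and summable over $n$.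

## Infinitely many steps in finite time: proof of Theorem A

**Step 1: rotate the steps so that they can be chained.** Step (I) ends at $(N,2N)$, which is a rotation of $(2N,-N)$, the start of step (II). Let $S(p_1,p_2)=(-p_2,p_1)$, the rotation by $90^\circ$; it maps $\mathbb Z^2$ to itself. For $j\in\mathbb Z$ the map $\theta\mapsto\theta\circ S^{-j}$ acts on functions on $\mathbb T^2$, turns $\cos(2\pi k\cdot x)$ into $\cos(2\pi S^jk\cdot x)$, and preserves all norms used. It turns $F$ into $F\circ S^{-j}$, because $\Lambda$ commutes with rotations and $J$ is invariant under linear maps of determinant $1$. Call the image of a construction under this map its realization in frame $j$. For instance $S(2N,-N)=(N,2N)$, so step (II) in frame $1$ starts at the wave vector $(N,2N)$ and ends at $S(2N,0)=(0,2N)$.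

**Step 2: the chain.** For $n=n_0,n_0+1,\dots$, with $N=2^n$ and $j=n-n_0$, perform step (I) in frame $j$ and then step (II) in frame $j+1$, each with the parameters (15). The wave vectors move as
$$S^j(N,0)\ \xrightarrow{\text{(I)}}\ S^j(N,2N)=S^{j+1}(2N,-N)\ \xrightarrow{\text{(II)}}\ S^{j+1}(2N,0),$$
and the last vector is the starting vector of stage $n+1$. The total time is $t_*=2\sum_{n\ge n_0}\tau_n$; take $n_0$ so large that $t_*\le T/2$. Let $N_0=2^{n_0}$, so $\theta_0=\cos(2\pi N_0x_1)$. Since each step is constant in time near its ends, $\theta\in C^\infty([0,t_*)\times\mathbb T^2)$, with zero mean.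

**Step 3: the hypotheses of Lemma 1 hold.** By Proposition 3 and the table, summed over all steps, $\int_0^{t_*}(\|\Lambda^\alpha\theta\|^2+\|\Lambda^{-\alpha}F\|^2)dt<\infty$. Also $|\theta|\le1+C\ell/(\tau\eta)\le C$, so $\theta\in L^\infty([0,T]\times\mathbb T^2)$ and $\sup_t\|\theta\|<\infty$. For the weak limit: $\|\theta_1(t)\|\le C\ell/\tau\to0$ as $t\uparrow t_*$. At times in stage $n$, $\|\theta_2(t)\|\le1$ and $\theta_2(t)$ has Fourier support in $\{|k|\ge2^n\}$, so for $f\in L^2$ the pairing $\langle\theta_2(t),f\rangle$ is at most the norm of the part of $f$ with $|k|\ge2^n$, which tends to $0$. Thus $\theta(t)\rightharpoonup0$.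

**Step 4: the loss is $\frac14$.** Lemma 1 now gives $g\in L^2(0,T;L^2)$, the Leray solution, and the existence of $e_*=\lim_{t\uparrow t_*}\frac12\|\theta(t)\|^2$. The ends of the steps accumulate at $t_*$, and there $\theta(t)$ is a plane wave with $\frac12\|\theta\|^2=\frac14$. So $e_*=\frac14$, and the identity of Lemma 1 is (2). The energy inequality is strict for all $t\in[t_*,T]$. This proves Theorem A. $\blacksquare$

## Energy equality for $\frac12\le\alpha<1$: proof of Theorem B

**Step 1: a formula for fractional norms that sees composition.** For $0<s<1$,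
$$\|\Lambda^sf\|^2=c_s\int_{\mathbb R^2}\|f(\cdot+z)-f\|^2\,|z|^{-2-2s}\,dz . \tag{16}$$
By Plancherel this reduces to $\int_{\mathbb R^2}|e^{2\pi ik\cdot z}-1|^2|z|^{-2-2s}dz=c_s^{-1}|2\pi k|^{2s}$, which holds by rotation and scaling; the integral converges at $0$ because $s<1$ and at infinity because $s>0$. In particular $\|\Lambda^s\Gamma(f)\|\le\mathrm{Lip}(\Gamma)\|\Lambda^sf\|$ for Lipschitz $\Gamma$.

Let $\theta$ be as in Theorem B and $u=u_\theta$. Since $\alpha\ge\frac12$ and the means vanish, $\theta,u\in L^2(0,T;\dot H^{1/2})$. This is the only place where $\alpha\ge\frac12$ is used. As $\mathrm{div}\,u=0$, the nonlinear term in (4) is $\mathrm{div}(u\theta)$ in the sense of distributions.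

**Step 2: mollify, to have an equation that may be multiplied by functions of $\theta$.** Let $\rho_\epsilon$ be a standard even mollifier on $\mathbb R^2$ supported in $|z|\le\epsilon$, and $f_\epsilon=\rho_\epsilon*f$ in $x$. Testing (4) with functions $\chi(t)\rho_\epsilon(x-\cdot)$, periodized, $x$ fixed, gives in the sense of distributions in $t$
$$\partial_t\theta_\epsilon=-(\mathrm{div}(u\theta))_\epsilon-\Lambda^{2\alpha}\theta_\epsilon+\Lambda^\alpha g_\epsilon .$$
Since $u\theta\in L^\infty L^1$, $\theta\in L^\infty L^2$ and $g\in L^2L^2$, the right side lies in $L^2(0,T;C^k)$ for every $k$. By weak continuity $t\mapsto\theta_\epsilon(t,x)$ is continuous for each $x$, with value $(\theta_0)_\epsilon(x)$ at $0$. So $\theta_\epsilon(t)$ equals $(\theta_0)_\epsilon$ plus the time integral of the right side, for every $t$; it is absolutely continuous in time with values in $C^k$. Rewrite the equation as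
$$\partial_t\theta_\epsilon+u\cdot\nabla\theta_\epsilon=-\Lambda^{2\alpha}\theta_\epsilon+\Lambda^\alpha g_\epsilon+r_\epsilon,\qquad r_\epsilon=u\cdot\nabla\theta_\epsilon-(\mathrm{div}(u\theta))_\epsilon . \tag{17}$$

**Step 3: the commutator $r_\epsilon$ tends to $0$ in $L^1$.** Writing out the convolutions, $r_\epsilon(x)=\int\nabla\rho_\epsilon(z)\cdot(u(x)-u(x-z))\,\theta(x-z)\,dz$. Since $\int\nabla\rho_\epsilon=0$ and $\int\nabla\rho_\epsilon(z)\cdot u(x-z)\,dz=(\mathrm{div}\,u)_\epsilon(x)=0$, we may subtract $\theta(x)$ from $\theta(x-z)$: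
$$r_\epsilon(x)=-\int\nabla\rho_\epsilon(z)\cdot(u(x)-u(x-z))\,(\theta(x)-\theta(x-z))\,dz .$$
As $|\nabla\rho_\epsilon|\le C\epsilon^{-3}\mathbf 1_{|z|\le\epsilon}\le C|z|^{-3}\mathbf 1_{|z|\le\epsilon}$,
$$\|r_\epsilon\|_{L^1(0,T;L^1)}\le C\int_0^T\!\!\int_{|z|\le\epsilon}\frac{\|u(\cdot)-u(\cdot-z)\|^2+\|\theta(\cdot)-\theta(\cdot-z)\|^2}{|z|^3}\,dz\,dt\xrightarrow[\epsilon\to0]{}0, \tag{18}$$
because by (16) with $s=\frac12$ the integrand is integrable over $(0,T)\times\mathbb R^2$: its integral is a multiple of $\|u\|^2_{L^2\dot H^{1/2}}+\|\theta\|^2_{L^2\dot H^{1/2}}$.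

**Where multiplying by $\theta_\epsilon$ stops.** The natural next move is to multiply (17) by $\theta_\epsilon$. All terms pass to the limit except $\int\!\!\int\theta_\epsilon r_\epsilon$. For this (18) would need $\theta_\epsilon$ bounded uniformly in $\epsilon$, but the hypotheses only give $\|\theta_\epsilon\|_{L^\infty}\le\|\rho_\epsilon\|_{L^2}\|\theta\|\le C\epsilon^{-1}$ for small $\epsilon$, and (18) has no rate. The remedy is to multiply by a bounded function of $\theta_\epsilon$ first, let $\epsilon\to0$, and remove the bound afterwards.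

**Step 4: the balance for truncations.** For $M>0$ let $T_M(s)=\max(-M,\min(s,M))$ and $\Phi_M(s)=\int_0^sT_M\in C^1$. Multiply (17) by $T_M(\theta_\epsilon)$ and integrate over $\mathbb T^2$ and $[0,t]$. For fixed $x$, $t\mapsto\theta_\epsilon(t,x)$ is absolutely continuous and $\Phi_M$ is $C^1$ with $|\Phi_M'|\le M$, so $\partial_t\Phi_M(\theta_\epsilon)=T_M(\theta_\epsilon)\partial_t\theta_\epsilon$ may be integrated. Since $\Phi_M(\theta_\epsilon)$ is $C^1$ in $x$ and $\mathrm{div}\,u=0$, $\int u\cdot\nabla\Phi_M(\theta_\epsilon)\,dx=0$. As $T_M(\theta_\epsilon)$ is Lipschitz in $x$, half of each $\Lambda^{2\alpha}$, and all of the $\Lambda^\alpha$ on $g_\epsilon$, may be moved onto it. Hence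
$$\int\Phi_M(\theta_\epsilon(t))\,dx-\int\Phi_M((\theta_0)_\epsilon)\,dx+\int_0^t\langle\Lambda^\alpha T_M(\theta_\epsilon),\Lambda^\alpha\theta_\epsilon\rangle=\int_0^t\langle\Lambda^\alpha T_M(\theta_\epsilon),g_\epsilon\rangle+\int_0^t\!\!\int T_M(\theta_\epsilon)\,r_\epsilon .$$
Let $\epsilon\to0$.

* The last term is at most $M\|r_\epsilon\|_{L^1L^1}\to0$ by (18).
* $\Lambda^\alpha\theta_\epsilon\to\Lambda^\alpha\theta$ and $g_\epsilon\to g$ strongly in $L^2L^2$.
* $T_M(\theta_\epsilon)$ is bounded in $L^2\dot H^\alpha$ by Step 1 and converges to $T_M(\theta)$ in $L^2L^2$; so $\Lambda^\alpha T_M(\theta_\epsilon)\rightharpoonup\Lambda^\alpha T_M(\theta)$ weakly in $L^2L^2$, and its pairings with the strongly convergent functions converge.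
* For every $t$, $\theta_\epsilon(t)\to\theta(t)$ in $L^2$, and $\Phi_M$ is Lipschitz.

So for every $t\in[0,T]$
$$\int\Phi_M(\theta(t))\,dx+\int_0^t\langle\Lambda^\alpha T_M(\theta),\Lambda^\alpha\theta\rangle=\int\Phi_M(\theta_0)\,dx+\int_0^t\langle\Lambda^\alpha T_M(\theta),g\rangle . \tag{19}$$

**Step 5: remove the truncation.** As $M\to\infty$, $\Phi_M(s)\uparrow\frac12s^2$, so the two integrals of $\Phi_M$ converge by monotone convergence. The map $s\mapsto s-T_M(s)$ is $1$-Lipschitz and tends to $0$ pointwise. Hence the integrand of (16), with $s=\alpha$ and as a function of $(t,x,z)$, for $\theta-T_M(\theta)$ is dominated by that for $\theta$, which is integrable, and it tends to $0$ almost everywhere. By dominated convergence $T_M(\theta)\to\theta$ in $L^2(0,T;\dot H^\alpha)$. Passing to the limit in (19) gives (3) for all $t\in[0,T]$. $\blacksquare$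

Steps 2, 4 and 5 work for every $\alpha\in(0,1)$ once $r_\epsilon\to0$ in $L^1(0,T;L^1)$ is known. The solution of Theorem A is bounded and violates (3), so for it the commutator $r_\epsilon$ does not tend to $0$ in $L^1(0,T;L^1)$: the commutator estimate (18), and not the truncation, is what is lost below $\alpha=\frac12$.
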